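\title{Hopf orders in $p$-adic group algebras and the Swan property}

\begin{abstract}
Let $K$ be a finite extension of $\mathbb{Q}_p$ with valuation ring $R$, and let $G$ be a finite group. An $R$-order $\Lambda$ in $K[G]$ has the Swan property if extension of scalars $G_0(\Lambda)\to G_0(K[G])$ is an isomorphism. Cassou-Nogu\`es and Taylor conjectured that every Hopf order in $K[G]$ has this property. We show that the conjecture is false, for instance for $K=\mathbb{Q}_2$ and the dihedral group of order $8$, and that it holds over $K$ for all groups $G$ exactly when $K(\zeta_p)/K$ is ramified. We also decide the question for every nilpotent group of order divisible by $p$, and we prove the Swan property when $K$ contains the roots of unity of order the exponent of $G$ and the Sylow $p$-subgroups of $G$ are abelian.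
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime, $K$ a finite extension of $\mathbb{Q}_p$, $R$ its valuation ring, $\pi$ a uniformizer and $k=R/\pi R$.

\subsection*{The Swan property}
For a ring $\Lambda$, the Grothendieck group $G_0(\Lambda)$ is the abelian group generated by the classes $[M]$ of finitely generated left $\Lambda$-modules, with one relation $[M]=[M']+[M'']$ for each exact sequence $0\to M'\to M\to M''\to 0$. Let $B$ be a finite-dimensional semisimple $K$-algebra. An \emph{$R$-order} in $B$ is an $R$-subalgebra $\Lambda$ that is finitely generated as an $R$-module and spans $B$ over $K$. Since $K$ is flat over $R$, extension of scalars defines a homomorphism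
\[
\varphi_\Lambda\colon G_0(\Lambda)\longrightarrow G_0(B),\qquad [M]\longmapsto[K\otimes_RM],
\]
and $\Lambda$ has the \emph{Swan property} if $\varphi_\Lambda$ is an isomorphism.

The target is the free abelian group on the simple $B$-modules. We shall see that $\varphi_\Lambda$ is always onto and that its kernel is generated by the classes of the simple $\Lambda$-modules, all of which are killed by $\pi$. So the Swan property asks whether these classes vanish. For $\Lambda=R$ they do: $[k]=[R]-[\pi R]=0$ because $\pi R\cong R$. The same computation works for the group ring $R[G]$ of a $p$-group, whose only simple module is $k$ with trivial action. By a theorem of Swan, $R[G]$ has the Swan property for every finite group $G$. An arbitrary order need not have it (Example~\ref{ex:conductor}), so one looks for a natural class of orders that behave like group rings.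

\subsection*{Hopf orders}
The group algebra $K[G]$ is a Hopf algebra with comultiplication $\Delta(g)=g\otimes g$, counit $\varepsilon(g)=1$ and antipode $\iota(g)=g^{-1}$. A \emph{Hopf order} in $K[G]$ is an $R$-order $\Lambda$ with
\[
\Delta(\Lambda)\subset\Lambda\otimes_R\Lambda,\qquad \varepsilon(\Lambda)\subset R,\qquad \iota(\Lambda)\subset\Lambda .
\]
Extend each function $f\colon G\to K$ linearly to $K[G]$; this identifies $\operatorname{Map}(G,K)$ with the dual Hopf algebra of $K[G]$. Since the structure maps of the two Hopf algebras are transposes of each other, passage to the dual lattice matches Hopf orders $\Lambda$ in $K[G]$ with Hopf orders $A$ in $\operatorname{Map}(G,K)$: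
\begin{equation}\label{eq:dual}
A=\{f: f(\Lambda)\subset R\},\qquad \Lambda=\{\lambda: f(\lambda)\in R\text{ for all }f\in A\}.
\end{equation}
The ring $A$ is finitely generated over $R$, so every value $f(g)$ with $f\in A$ is integral over $R$. Hence $A\subset\operatorname{Map}(G,R)$, and dually $R[G]\subset\Lambda$.

A Hopf order keeps the two tools that one uses for group rings: the trivial module $R$, defined through $\varepsilon$, and the tensor product of modules, defined through $\Delta$. Moreover, by a result of Jensen and Larson, every Hopf order has the Swan property when $G$ is abelian and $K$ contains the $e$-th roots of unity, $e$ the exponent of $G$. It is then natural to expect what Cassou-Nogu\`es and Taylor conjecture in \cite{CNT}: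
\begin{quote}
\emph{For every $K$ and every finite group $G$, every Hopf order in $K[G]$ has the Swan property.}
\end{quote}

\subsection*{Results}
Let $\zeta_n$ be a primitive $n$-th root of unity in an algebraic closure of $K$. The trivial extension counts both as unramified and as totally ramified, and ``ramified'' means ``not unramified''.

\begin{theorem}\label{thm:A}
Let $G$ be a $p$-group and let $K(\zeta_p)/K$ be unramified. Assume that either
\begin{enumerate}
\item[(1)] $G$ is non-abelian, or
\item[(2)] $G$ is abelian of exponent $p^t$ with $t\ge1$, and $K(\zeta_{p^t})/K(\zeta_p)$ is not totally ramified.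
\end{enumerate}
Then some Hopf order in $K[G]$ does not have the Swan property.
\end{theorem}

If $\zeta_p\in K$, for instance if $p=2$ and $K$ is arbitrary, case (1) applies to every non-abelian $p$-group. So the conjecture fails even when $K$ contains all $e$-th roots of unity. Case (2) shows that it also fails for abelian groups; it occurs for every $p$ (Example~\ref{ex:abelian}).

\begin{theorem}\label{thm:B}
If $K(\zeta_p)/K$ is ramified, then for every finite group $G$ every Hopf order in $K[G]$ has the Swan property. Consequently, the conjecture holds over $K$, for all $G$ and all Hopf orders, if and only if $K(\zeta_p)/K$ is ramified.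
\end{theorem}

\begin{theorem}\label{thm:C}
Let $G=P\times P'$, where $P\neq1$ is a $p$-group of exponent $p^t$ and $p\nmid|P'|$. All Hopf orders in $K[G]$ have the Swan property if and only if
\begin{enumerate}
\item[(i)] $K(\zeta_p)/K$ is ramified, or
\item[(ii)] $P$ is abelian and $K(\zeta_{p^t})/K(\zeta_p)$ is totally ramified.
\end{enumerate}
\end{theorem}

A finite nilpotent group is the product of its Sylow subgroups, so Theorem~\ref{thm:C} covers all nilpotent groups of order divisible by $p$.

\begin{theorem}\label{thm:D}
Let $e$ be the exponent of $G$. If $\zeta_e\in K$ and the Sylow $p$-subgroups of $G$ are abelian, then every Hopf order in $K[G]$ has the Swan property.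
\end{theorem}

This extends the result of Jensen and Larson. For $p$-groups the abelian hypothesis is necessary, by Theorem~\ref{thm:A}(1).

\subsection*{The idea}
For a $p$-group, $R[G]$ has the Swan property because the trivial module reaches its only simple module. A larger Hopf order may contain the idempotents of $K[Z]$ for a central subgroup $Z$ of order $p$. It then splits as a product of rings, and the trivial module sees only one factor. In another factor $Z$ acts through a faithful character, and the simple module of that factor can only be killed with representations of this kind. They may all be too large: their degrees are divisible by $p$ in case (1) of Theorem~\ref{thm:A}, and their residue fields are too big in case (2). The idempotents fit into a Hopf order when $K(\zeta_p)/K$ is unramified. When it is ramified, inertia forces all characters of an abelian $p$-group to be congruent on any Hopf order, and no splitting can occur.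

Section~\ref{sec:kernel} computes $\ker\varphi_\Lambda$ for any order. Section~\ref{sec:two} works out two counterexamples by hand, and Section~\ref{sec:A} generalizes them. Section~\ref{sec:structure} collects three structural facts on Hopf orders, from which the positive results follow in Sections~\ref{sec:B}--\ref{sec:D}.

\subsection*{Conventions}
Modules are left modules and finitely generated unless said otherwise, and $KM=K\otimes_RM$. For a finite extension $F/K$ we write $R_F$, $k_F$ and $v_F$ for its valuation ring, residue field and normalized valuation. We write $\Delta(\lambda)=\sum\lambda_{(1)}\otimes\lambda_{(2)}$.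

\section{The kernel of extension of scalars}\label{sec:kernel}

Let $\Lambda$ be an $R$-order in a semisimple $K$-algebra $B$. A simple $\Lambda$-module $S$ is finitely generated over $R$, so $\pi S\ne S$ by Nakayama's lemma, and thus $\pi S=0$. Let $T(\Lambda)$ be the free abelian group on the isomorphism classes of simple $\Lambda$-modules. An $R$-torsion $\Lambda$-module $X$ has finite length, and its composition factors give a class $[X]\in T(\Lambda)$ that is additive in exact sequences. There is an evident map $T(\Lambda)\to G_0(\Lambda)$ with image in $\ker\varphi_\Lambda$; we want to know which elements it kills.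

A \emph{lattice} in a $B$-module $V$ is a $\Lambda$-submodule that is finitely generated over $R$ and spans $V$. Lattices exist: take the $\Lambda$-submodule generated by a $K$-basis. For lattices $M_1,M_2$ in $V$ define the \emph{index}
\[
(M_1:M_2)=[M_1/U]-[M_2/U]\in T(\Lambda),
\]
where $U\subset M_1\cap M_2$ is any lattice. Replacing $U$ by a smaller lattice $U'$ adds $[U/U']$ to both terms, so the index does not depend on $U$. Choosing one $U$ for three lattices gives $(M_1:M_2)+(M_2:M_3)=(M_1:M_3)$. The image of $(M_1:M_2)$ in $G_0(\Lambda)$ is $[M_1]-[M_2]$, which vanishes when $M_1\cong M_2$, that is, when $M_2=\alpha M_1$ for some $\alpha\in\operatorname{Aut}_B(V)$. Since $(\alpha M_2:\alpha M_1)=(M_2:M_1)$, we have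
\begin{equation}\label{eq:indep}
(M_1:\alpha M_1)=(M_1:M_2)+(M_2:\alpha M_2)+(\alpha M_2:\alpha M_1)=(M_2:\alpha M_2),
\end{equation}
so $(M:\alpha M)$ depends only on $V$ and $\alpha$. Let $D(\Lambda)\subset T(\Lambda)$ be the subgroup generated by these elements for all $V$ and $\alpha$. These are the relations that generalize $[k]=[R]-[\pi R]=0$, and there are no others.

\begin{proposition}\label{prop:kernel}
The map $\varphi_\Lambda$ is surjective, and $T(\Lambda)\to G_0(\Lambda)$ induces an isomorphism $T(\Lambda)/D(\Lambda)\cong\ker\varphi_\Lambda$.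
\end{proposition}

\begin{proof}
Surjectivity holds because every $B$-module contains a lattice. We have seen that $D=D(\Lambda)$ maps to $0$, so there is a map $T/D\to\ker\varphi_\Lambda$. For a $\Lambda$-module $M$ let $tM$ be its $R$-torsion submodule and $\bar M=M/tM$, a lattice in $KM$.

\emph{The map is onto.} Every element of $G_0(\Lambda)$ has the form $[M_1]-[M_2]$. If it lies in the kernel, then $KM_1\cong KM_2$ because $B$ is semisimple, and we may regard $\bar M_1$ and $\bar M_2$ as lattices in one module. Then $[M_1]-[M_2]$ is the image of $[tM_1]-[tM_2]+(\bar M_1:\bar M_2)$.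

\emph{The map is injective.} We construct a left inverse $\delta\colon G_0(\Lambda)\to T/D$ by measuring each module against a reference lattice. No canonical reference exists, but one exists up to automorphisms, and that suffices modulo $D$. Let $V_1,\dots,V_r$ be the simple $B$-modules and fix a lattice $Y_i$ in each $V_i$. Call a lattice $Y$ in $V$ \emph{admissible} if it is the image of $\bigoplus Y_i^{n_i}$ under an isomorphism $\bigoplus V_i^{n_i}\cong V$. Two admissible lattices in $V$ differ by an automorphism of $V$, so their index lies in $D$, and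
\[
\delta(M)=[tM]+(\bar M:Y)\in T/D\qquad(Y\text{ admissible in }KM)
\]
is well defined. For torsion $X$ we have $\delta(X)=[X]$, so it remains to prove that $\delta$ is additive.

Let $0\to M'\to M\to M''\to0$ be exact, and let $0\to V'\to V\to V''\to0$ be the sequence obtained by tensoring with $K$. Choose admissible lattices $Y'\subset V'$ and $Y''\subset V''$ and a $B$-linear section $s\colon V''\to V$. Then $Y=Y'\oplus s(Y'')$ is admissible, $Y\cap V'=Y'$, and $Y$ maps onto $Y''$. After multiplying all three by a power of $\pi$ we may assume $Y'\subset\bar M'$, $Y\subset\bar M$ and $Y''\subset\bar M''$. The functor $M\mapsto\bar M$ is not exact: the kernel of the surjection $\bar M\to\bar M''$ is $W=\bar M\cap V'$, which may be larger than $\bar M'$. Dividing $0\to W\to\bar M\to\bar M''\to0$ by $0\to Y'\to Y\to Y''\to0$ gives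
\begin{equation}\label{eq:free}
(\bar M:Y)=[W/\bar M']+(\bar M':Y')+(\bar M'':Y'').
\end{equation}
The torsion functor has the opposite defect. Apply the snake lemma to the map from $0\to tM\to M\to\bar M\to0$ to $0\to tM''\to M''\to\bar M''\to0$. The kernels of the three vertical maps are $tM'$, $M'$ and $W$, and the middle map is onto, so
\[
0\to tM'\to M'\to W\to\operatorname{coker}(tM\to tM'')\to0
\]
is exact. The cokernel is therefore $W/\bar M'$, and $[tM]=[tM']+[tM'']-[W/\bar M']$. Adding this to \eqref{eq:free} gives $\delta(M)=\delta(M')+\delta(M'')$.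
\end{proof}

\begin{corollary}\label{cor:criteria}
The order $\Lambda$ has the Swan property if and only if $[S]=0$ in $G_0(\Lambda)$ for every simple $\Lambda$-module $S$. In that case $[X]=0$ for every torsion module $X$. A product $\Lambda_1\times\Lambda_2$ of orders has the Swan property if and only if both factors do.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:kernel} the classes $[S]$ generate $\ker\varphi_\Lambda$, and torsion modules lie in the kernel. Modules over $\Lambda_1\times\Lambda_2$ are pairs of modules, so $\varphi_{\Lambda_1\times\Lambda_2}=\varphi_{\Lambda_1}\oplus\varphi_{\Lambda_2}$.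
\end{proof}

When $\Lambda$ has a single simple module, $T(\Lambda)\cong\mathbb{Z}$ and the kernel is cyclic. Two computations of $D(\Lambda)$ in this situation will be used.

\begin{lemma}\label{lem:det}
Let $F/K$ be finite. Suppose that $B$ is an $F$-algebra, that $R_F\subset\Lambda$, and that $\Lambda$ has a single simple module $S$, with $\dim_{k_F}S=1$. Then for $\alpha\in\operatorname{Aut}_B(V)$ and any lattice $M$ in $V$,
\[
(M:\alpha M)=v_F\bigl(\det\nolimits_F(\alpha|V)\bigr)\,[S].
\]
\end{lemma}

\begin{proof}
The length of a torsion module over $\Lambda$ equals its length over $R_F$. If $\beta\in\operatorname{Aut}_B(V)$ and $\beta M\subset M$, the elementary divisor theorem over $R_F$ shows that $M/\beta M$ has length $v_F(\det\beta)$. In general choose $n\ge0$ with $\pi^n\alpha M\subset M$; then $(M:\alpha M)=(M:\pi^n\alpha M)-(\alpha M:\pi^n\alpha M)$, and the formula applies to both terms on the right.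
\end{proof}

Recall that if $B=\prod L_i$ is a product of fields, the elements of $B$ integral over $R$ form the \emph{maximal order} $\prod R_{L_i}$, which contains every order.

\begin{lemma}\label{lem:comm}
Let $\Lambda$ be a commutative local order with residue field $\kappa$ in $B=\prod L_i$, and let $l_i$ be the residue field of the field $L_i$. Then $\kappa$ embeds in each $l_i$, and
\[
\ker\varphi_\Lambda\cong\mathbb{Z}/d\mathbb{Z},\qquad d=\gcd\nolimits_i\,[l_i:\kappa].
\]
\end{lemma}

\begin{proof}
The image of $\Lambda\to R_{L_i}\to l_i$ is a subring of a finite field, hence a field, hence $\kappa$. So $T(\Lambda)=\mathbb{Z}[\kappa]$, and the $\Lambda$-module $l_i$ has class $[l_i:\kappa]\,[\kappa]$. Let $V=\prod L_i^{n_i}$ and $\alpha\in\operatorname{Aut}_B(V)$. By \eqref{eq:indep} we may compute with $Y=\prod R_{L_i}^{n_i}$. The lattices $Y$, $\alpha Y$ and $Y\cap\alpha Y$ are modules over $\prod R_{L_i}$, whose simple modules are the $l_i$, so $(Y:\alpha Y)\in d\,\mathbb{Z}[\kappa]$. Conversely, $V=L_i$ with $\alpha$ a uniformizer of $L_i$ gives the element $[l_i:\kappa]\,[\kappa]$ of $D(\Lambda)$.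
\end{proof}

\begin{example}\label{ex:conductor}
Let $L/K$ be unramified of degree $f$. The order $R+\pi R_L$ in $L$ is local with residue field $k$, so its kernel is $\mathbb{Z}/f\mathbb{Z}$, while $R_L$ itself has the Swan property. The obstruction is a residue field of the order that is smaller than the residue fields of the generic fiber.
\end{example}

\section{Two counterexamples for $p=2$}\label{sec:two}

Let $p=2$ and let $z\in G$ be a central element of order $2$. The idempotent $e=\frac{1+z}{2}$ satisfies $\varepsilon(e)=1$, $\iota(e)=e$ and
\[
e\otimes e+(1-e)\otimes(1-e)=\tfrac14\bigl((1+z)\otimes(1+z)+(1-z)\otimes(1-z)\bigr)=\tfrac12(1\otimes1+z\otimes z)=\Delta(e).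
\]
Hence $\Lambda=R[G]+R[G]e$ is a Hopf order. It is the product of the rings $\Lambda_+=R[G]e\cong R[G/\langle z\rangle]$, where $z=1$, and $\Lambda_-=R[G](1-e)$, where $z=-1$. If $G$ is a $2$-group, $\Lambda_+$ is the group ring of a $2$-group and has the Swan property, so $\ker\varphi_\Lambda=\ker\varphi_{\Lambda_-}$.

\subsection*{The dihedral group of order 8 over $\mathbb{Q}_2$}
Let $G=\langle x,y\rangle$ with $x^2=y^2=1$ and $xy$ of order $4$, and let $z=(xy)^2$, so that $xy=zyx$. The ring $\Lambda_-$ has $\mathbb{Z}_2$-basis $1,x,y,xy$ with $x^2=y^2=1$ and $xy=-yx$. The matrices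
\[
x=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad y=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad xy=\begin{pmatrix}0&1\\-1&0\end{pmatrix}
\]
satisfy these relations and together with the identity form a basis of $M_2(\mathbb{Q}_2)$, so $\Lambda_-$ is an order in $B_-=M_2(\mathbb{Q}_2)$. Modulo $2$ the sign disappears: $\Lambda_-/2\Lambda_-=\mathbb{F}_2[C_2\times C_2]$, in which $x-1$ and $y-1$ commute and have square zero. So $\Lambda_-$ has one simple module $S_-=\mathbb{F}_2$, on which $x$ and $y$ act trivially.

The only simple $B_-$-module is $V=\mathbb{Q}_2^2$. It contains the lattices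
\[
M=\mathbb{Z}_2^2\ \supset\ M'=\{(a,b):a\equiv b \bmod 2\}\ \supset\ 2M,
\]
each of index $2$ in the one before. Thus $[S_-]=[M]-[M']$ and $2[S_-]=[M]-[2M]=0$. An automorphism $\alpha$ of $V^n=V\otimes\mathbb{Q}_2^n$ has the form $1\otimes\alpha'$ with $\alpha'\in \mathrm{GL}_n(\mathbb{Q}_2)$, and $\det\alpha=(\det\alpha')^2$ has even valuation. By Lemma~\ref{lem:det}, $D(\Lambda_-)=2\mathbb{Z}[S_-]$, and therefore
\[
\ker\varphi_\Lambda\cong\mathbb{Z}/2\mathbb{Z},
\]
generated by $[S_-]$. Over $\mathbb{Z}_2[G]$ the module $S_-$ is the trivial module $\mathbb{Z}_2/2\mathbb{Z}_2$ and its class vanishes. Over $\Lambda$ the idempotent $e$ acts as $1$ on $\mathbb{Z}_2/2\mathbb{Z}_2$ and as $0$ on $S_-$, and that relation is lost.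

\subsection*{The cyclic group of order 4 over $\mathbb{Q}_2(\sqrt3)$}
Let $G=\langle g\rangle\cong C_4$ and $z=g^2$. Then $\Lambda_-=R[X]/(X^2+1)$, and modulo $\pi$ this is $k[X]/(X-1)^2$, so $\Lambda_-$ is local with residue field $k$. For $K=\mathbb{Q}_2$ it is the valuation ring of $\mathbb{Q}_2(\zeta_4)$ and nothing goes wrong. Now let $K=\mathbb{Q}_2(\sqrt3)$. The element $\sqrt3-1$ is a root of the Eisenstein polynomial $X^2+2X-2$, so $k=\mathbb{F}_2$. Since $-3=(-1)\cdot3$, we have $K(\zeta_4)=K(\sqrt{-3})=K(\zeta_3)$; its residue field contains a primitive cube root of unity, so it is an unramified quadratic extension of $K$ with residue field $\mathbb{F}_4$. Lemma~\ref{lem:comm} gives $\ker\varphi_\Lambda\cong\mathbb{Z}/2\mathbb{Z}$.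

\section{Adjoining central idempotents: proof of Theorem~\ref{thm:A}}\label{sec:A}

Throughout this section $F=K(\zeta_p)$ and $O=R_F$. For $p=2$ the ring generated by $z$ and $e$ is the maximal order $R\times R$ of $K[\langle z\rangle]$. For general $p$ we adjoin the maximal order of $K[Z]$, where $Z$ has order $p$, and the first question is whether it is a Hopf order. The cyclotomic polynomial $\Phi_p$ splits over $K$ into $h=(p-1)/[F:K]$ irreducible factors, each with root field $F$. So $K[Z]\cong K\times F^h$, with maximal order $C=R\times O^h$.

\begin{lemma}\label{lem:maxhopf}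
If $F/K$ is unramified, then $C$ is a Hopf order in $K[Z]$.
\end{lemma}

\begin{proof}
The maps $\Delta$, $\varepsilon$ and $\iota$ are $K$-algebra homomorphisms on the commutative ring $K[Z]$, so they preserve integrality over $R$. This gives $\varepsilon(C)\subset R$ and $\iota(C)\subset C$, and it gives $\Delta(C)\subset C\otimes_RC$ once we know that $C\otimes_RC$ is the maximal order of $K[Z]\otimes_KK[Z]$. The ring $C\otimes_RC$ is a product of copies of $R$, $O$ and $O\otimes_RO$. As $F/K$ is unramified, $O=R[X]/(f)$ with $f$ monic and separable modulo $\pi$. As $F/K$ is Galois, $f$ splits over $O$ into linear factors that are distinct modulo $\pi$, so $O\otimes_RO=O[X]/(f)$ is a product of copies of $O$ by the Chinese remainder theorem. Thus $C\otimes_RC$ is a product of valuation rings of the field factors, which is the maximal order.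
\end{proof}

\begin{remark}
The hypothesis is needed. Let $K=\mathbb{Q}_3$, $Z=\langle z\rangle$, $\zeta=\zeta_3$ and $e=\frac13(1+z+z^2)\in C$. The component of $\Delta(e)$ in $F\otimes F$ is $\frac13(1\otimes1+\zeta\otimes\zeta+\zeta^2\otimes\zeta^2)=\frac13(2\cdot1\otimes1+1\otimes\zeta+\zeta\otimes1+2\zeta\otimes\zeta)$, which is not in $O\otimes O$ because $1,\zeta$ is a $\mathbb{Z}_3$-basis of $O$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We choose a central subgroup $Z$ of order $p$ whose faithful characters extend to $G$ as badly as possible. In case (1), the normal subgroup $[G,G]\neq1$ of the $p$-group $G$ meets the center nontrivially, and we take $Z\subset Z(G)\cap[G,G]$. In case (2), we take $g\in G$ of order $p^t$ and $Z=\langle g^{p^{t-1}}\rangle$.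

\emph{The Hopf order.} Put $\Lambda=\sum_{g\in G}gC$. Since $C$ is central in $K[G]$, this is a subring; it is finitely generated over $R$ and contains $R[G]$. For $g\in G$ and $c\in C$, Lemma~\ref{lem:maxhopf} gives
\[
\Delta(gc)=(g\otimes g)\Delta(c)\in\Lambda\otimes\Lambda,\qquad \iota(gc)=\iota(c)g^{-1}\in\Lambda,\qquad \varepsilon(gc)=\varepsilon(c)\in R .
\]
So $\Lambda$ is a Hopf order.

\emph{A factor with one simple module.} Let $\mathcal{T}$ be a set of representatives of $G/Z$. Then $K[G]=\bigoplus_{\tau\in\mathcal{T}}\tau K[Z]$ and $\Lambda=\bigoplus_{\tau\in\mathcal{T}}\tau C$. Let $\theta\colon C\to O$ be the projection onto one of the factors $O$, and let $e_\theta\in C$ be the corresponding idempotent. The restriction of $\theta$ to $Z$ is a faithful character. The ring $\Lambda_\theta=e_\theta\Lambda$ is a direct factor of $\Lambda$ and an order in the $F$-algebra $B_\theta=e_\theta K[G]$, so by Corollary~\ref{cor:criteria} it suffices to show $\ker\varphi_{\Lambda_\theta}\ne0$. It has the $O$-basis $u_\tau=e_\theta\tau$, and if $\tau\tau'=\tau''z$ with $z\in Z$, then $u_\tau u_{\tau'}=\theta(z)u_{\tau''}$.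 Here $\pi$ is a uniformizer of $F$, and $\theta(z)\equiv1\bmod\pi$ because $1$ is the only $p$-th root of unity in $k_F$. Hence
\[
\Lambda_\theta/\pi\Lambda_\theta\cong k_F[G/Z].
\]
A $p$-group acting on a nonzero finite $\mathbb{F}_p$-vector space fixes a nonzero vector, by counting orbits. So the only simple $\Lambda_\theta$-module is $S=k_F$ with trivial action of $G$, and Lemma~\ref{lem:det} applies.

\emph{Case (1).} We show that $v_F(\det\alpha)$ is divisible by $p$ for every automorphism $\alpha$ of every $B_\theta$-module $V$. Such a $V$ is an $F$-linear representation of $G$ on which $Z$ acts through $\theta$. Over an algebraic closure $\bar F$, decompose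
\[
\bar F\otimes_FV\cong\bigoplus_iW_i\otimes U_i,\qquad U_i=\operatorname{Hom}_{\bar F[G]}(W_i,\bar F\otimes_FV),
\]
where the $W_i$ are pairwise non-isomorphic irreducible representations on which $Z$ acts through $\theta$. The degree $r_i=\dim W_i$ divides $|G|$, so it is a power of $p$. It is not $1$, since a one-dimensional representation is trivial on $[G,G]\supset Z$ while $\theta$ is not. So $p\mid r_i$. By Schur's lemma $\alpha$ acts on $W_i\otimes U_i$ as $1\otimes\alpha_i$. Let $c_i$ be the characteristic polynomial of $\alpha_i$. The characteristic polynomial of $\alpha$ on $V$ is $\prod c_i^{r_i}=h^p$ with $h=\prod c_i^{r_i/p}$ monic in $\bar F[X]$. We need $h$ to be defined over $F$, because a $p$-th power of an element of $\bar F$ can have any valuation. For $\sigma\in\operatorname{Gal}(\bar F/F)$ we have $\sigma(h)^p=h^p$, and both $h$ and $\sigma(h)$ are monic, so $\sigma(h)=h$ by unique factorization. Thus $h\in F[X]$ and $\det\alpha=\pm h(0)^p$ with $h(0)\in F^\times$. By Lemma~\ref{lem:det}, $D(\Lambda_\theta)\subset p\,\mathbb{Z}[S]$, so $\ker\varphi_{\Lambda_\theta}\cong T(\Lambda_\theta)/D(\Lambda_\theta)$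 surjects onto $\mathbb{Z}/p\mathbb{Z}$.

\emph{Case (2).} Now $\Lambda_\theta$ is commutative with one simple module, so it is local with residue field $k_F$. Each field factor $L$ of $B_\theta$ is generated over $F$ by the values of a character $\chi\colon G\to L^\times$ extending $\theta$. These values are $p^t$-th roots of unity, and $\chi(g)$ is a primitive one because $\chi(g)^{p^{t-1}}=\theta(g^{p^{t-1}})\neq1$. So every factor is isomorphic over $F$ to $E=K(\zeta_{p^t})$. Since $E/F$ is not totally ramified, $f=[k_E:k_F]>1$, and Lemma~\ref{lem:comm} gives $\ker\varphi_{\Lambda_\theta}\cong\mathbb{Z}/f\mathbb{Z}\neq0$.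
\end{proof}

\begin{example}\label{ex:abelian}
Case (2) occurs for every $p$, with $G=C_{p^2}$. Let $L$ be the unramified extension of $\mathbb{Q}_p$ of degree $p$, and let $E=L(\zeta_{p^2})$. Over $F_0=\mathbb{Q}_p(\zeta_p)$, the field $E$ is the compositum of the unramified extension $L(\zeta_p)$ and the totally ramified extension $\mathbb{Q}_p(\zeta_{p^2})$, both cyclic of degree $p$. So $\operatorname{Gal}(E/F_0)=\langle\sigma\rangle\times\langle\tau\rangle\cong C_p\times C_p$, where $\langle\sigma\rangle=\operatorname{Gal}(E/\mathbb{Q}_p(\zeta_{p^2}))$ and $\langle\tau\rangle=\operatorname{Gal}(E/L(\zeta_p))$ is the inertia group. Let $K$ be the fixed field of $\sigma\tau$. Then $\zeta_p\in K$ and $[E:K]=p$. The extension $E/K$ is unramified since $\langle\sigma\tau\rangle\cap\langle\tau\rangle=1$, and $E=K(\zeta_{p^2})$ since $\sigma\tau$ moves $\zeta_{p^2}$. For $p=2$ this is the field $\mathbb{Q}_2(\sqrt3)$ of Section~\ref{sec:two}.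
\end{example}

\section{The structure of Hopf orders}\label{sec:structure}

The positive results concern arbitrary Hopf orders, for which we have no generators. Three facts replace them. Let $\Lambda$ be a Hopf order in $K[G]$ with dual $A$ as in \eqref{eq:dual}. For a subgroup $H\le G$ put $\Lambda_H=\Lambda\cap K[H]$, and let $\Lambda^+=\Lambda\cap\ker\varepsilon$ be the augmentation ideal.

\subsection*{Subgroups and quotients}
We use the theorem of Nichols and Zoeller \cite{NZ}: a finite-dimensional Hopf algebra over a field is a free module over each Hopf subalgebra. In the Hopf algebras $\Lambda/\pi\Lambda$ considered here the antipode is an anti-automorphism with $\iota^2=1$, so freeness on the left and on the right are equivalent.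

\begin{lemma}\label{lem:free}
Let $H\le G$.
\begin{enumerate}
\item[(a)] $\Lambda_H$ is a Hopf order in $K[H]$, and $\Lambda$ is a free right $\Lambda_H$-module.
\item[(b)] If $H$ is normal, the image of $\Lambda$ in $K[G/H]$ is a Hopf order, and the kernel of $\Lambda\to K[G/H]$ is $\Lambda\Lambda_H^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The ring $\Lambda_H$ contains $R[H]$, so it is an order in $K[H]$, and it is stable under $\iota$. The quotient $\Lambda/\Lambda_H$ embeds in $K[G]/K[H]$, so it is torsion-free and hence free over $R$. Thus an $R$-basis of $\Lambda_H$ extends to an $R$-basis of $\Lambda$. Writing elements in the resulting basis of $\Lambda\otimes\Lambda$ shows $(\Lambda\otimes\Lambda)\cap(K[H]\otimes K[H])=\Lambda_H\otimes\Lambda_H$, and this contains $\Delta(\Lambda_H)$. The same basis shows that $\Lambda_H/\pi\Lambda_H$ is a Hopf subalgebra of $\Lambda/\pi\Lambda$. By \cite{NZ}, $\Lambda/\pi\Lambda$ has a basis as a right $\Lambda_H/\pi\Lambda_H$-module; it has $n=|G|/|H|$ elements. Lift it to $\lambda_1,\dots,\lambda_n\in\Lambda$. The map $\Lambda_H^n\to\Lambda$ they define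 is onto by Nakayama's lemma, and a surjection between free $R$-modules of the same rank $|G|$ is bijective.

(b) The projection $K[G]\to K[G/H]$ is a surjection of Hopf algebras, which gives the first claim. Its kernel is $K[G]\,K[H]^+$, where $K[H]^+$ is the kernel of $\varepsilon$ on $K[H]$. Since $K[G]=\bigoplus\lambda_iK[H]$, this kernel is $\bigoplus\lambda_iK[H]^+$, and its intersection with $\Lambda=\bigoplus\lambda_i\Lambda_H$ is $\bigoplus\lambda_i\Lambda_H^+=\Lambda\Lambda_H^+$.
\end{proof}

\subsection*{The group elements congruent to 1}
In the dihedral example, $z-1=-2(1-e)\in2\Lambda$, and $\Lambda$ is generated by $G$ and $\Lambda_{\langle z\rangle}$. In general, the difference between $\Lambda$ and $R[G]$ is concentrated on the elements of $G$ that become trivial modulo $\pi\Lambda$.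

\begin{lemma}\label{lem:N}
Let $N=\{g\in G: g-1\in\pi\Lambda\}$.
\begin{enumerate}
\item[(a)] $N$ is a normal $p$-subgroup of $G$.
\item[(b)] If $N\le H\le G$ and $G=\bigsqcup_{\tau\in\mathcal{T}}H\tau$, then $\Lambda=\bigoplus_{\tau\in\mathcal{T}}\Lambda_H\tau$.
\item[(c)] The image of $\Lambda$ in $K[G/N]$ is $R[G/N]$, with kernel $J=\sum_{g\in G}\Lambda_N^+g$.
\end{enumerate}
In particular, $\Lambda=R[G]$ if $p\nmid|G|$.
\end{lemma}

\begin{proof}
(a) $N$ is the kernel of $G\to(\Lambda/\pi\Lambda)^\times$, so it is normal. Suppose $g\in N$ has prime order $\ell\neq p$. Then $u=1+g+\dots+g^{\ell-1}\in\ell+\pi\Lambda$ is a unit of $\Lambda$, since $\ell\in R^\times$ and $\Lambda$ is $\pi$-adically complete. From $(g-1)u=0$ we get $g=1$, a contradiction. By Cauchy's theorem $|N|$ is a power of $p$.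

(b) First, by \eqref{eq:dual}, $f(g)\equiv f(g')\bmod\pi$ for all $f\in A$ if and only if $\pi^{-1}(g-g')\in\Lambda$, that is, if and only if $gN=g'N$. Next we show that the indicator function of each coset $gN$ lies in $A$. For each coset $g'N\neq gN$ choose $f_{g'}\in A$ with $f_{g'}(g)\not\equiv f_{g'}(g')$, and put
\[
f=\prod_{g'N\neq gN}\frac{f_{g'}-f_{g'}(g')}{f_{g'}(g)-f_{g'}(g')} .
\]
The denominators are units of $R$ and $A$ contains the constants, so $f\in A$. Modulo $\pi$, $f$ is $1$ on $gN$ and $0$ elsewhere. If $a\equiv1\bmod\pi^m$ with $m\ge1$, then $a^p\equiv1\bmod\pi^{m+1}$ by the binomial theorem. Hence $f^{p^n}$ converges to the indicator function of $gN$, which lies in $A$ because the lattice $A$ is closed in $\operatorname{Map}(G,K)$.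

Finally, for $f\in A$ and $\lambda=\sum a_gg\in\Lambda$ put $f\cdot\lambda=\sum f(g)a_gg$. Then $f'(f\cdot\lambda)=(f'f)(\lambda)\in R$ for all $f'\in A$, so $f\cdot\lambda\in\Lambda$. The set $H\tau$ is a union of cosets of $N$; taking for $f$ its indicator function, we see that the component $\lambda_\tau$ of $\lambda$ in $K[H]\tau$ lies in $\Lambda$. Then $\lambda_\tau\tau^{-1}\in\Lambda_H$.

(c) Take $H=N$ in (b). For $\lambda\in\Lambda_N$ the image of $\lambda\tau$ in $K[G/N]$ is $\varepsilon(\lambda)\,\tau N$, and $\varepsilon(\Lambda_N)=R$. So the image is $R[G/N]$ and the kernel is $\bigoplus_\tau\Lambda_N^+\tau=\sum_g\Lambda_N^+g$.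

If $p\nmid|G|$, then $N=1$ by (a), and (c) gives $\Lambda=R[G]$.
\end{proof}

\subsection*{Reduction of characters}
Call a Hopf order $\Gamma$ \emph{unipotent} if $(\Gamma^+)^n\subset\pi\Gamma$ for some $n$. Then $\Gamma^+$ kills every simple module, so the trivial module $k$ is the only one.

Let $P\ne1$ be an abelian $p$-group of exponent $p^t$, let $\Gamma$ be a Hopf order in $K[P]$, and put $F=K(\zeta_p)\subset E=K(\zeta_{p^t})$. A character $\chi\colon P\to E^\times$ extends to a $K$-algebra map $\chi\colon K[P]\to E$, which sends $\Gamma$ into $R_E$ by integrality. Let $\bar\chi\colon\Gamma\to k_E$ be its reduction. The trivial character is $\varepsilon$. On $R[P]$ all $\bar\chi$ equal $\bar\varepsilon$; on a larger order they may differ, and they control the residue fields. Recall that $\sigma\mapsto\bar\sigma$ maps $\operatorname{Gal}(E/K)$ onto $\operatorname{Gal}(k_E/k)$, that its kernel is the inertia group, and that the fixed field of inertia is the largest unramified subextension of $E/K$. Recall also that a commutative order over the complete ring $R$ is the product $\Gamma=\prod_{\mathfrak m}\Gamma_{\mathfrak m}$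 of local orders indexed by its maximal ideals.

\begin{lemma}\label{lem:chars}
\begin{enumerate}
\item[(a)] Every field factor of $K\Gamma_{\mathfrak m}$ is isomorphic to $\chi(K[P])$ for a character $\chi$ with $\ker\bar\chi=\mathfrak m$. In particular every maximal ideal has the form $\ker\bar\chi$.
\item[(b)] If $\bar\chi\neq\bar\varepsilon$ and $\sigma\in\operatorname{Gal}(E/K)$ is such that $\bar\sigma$ fixes $\bar\chi(\Gamma)$ pointwise, then $\sigma(\zeta_p)=\zeta_p$.
\item[(c)] If $\bar\chi\neq\bar\varepsilon$, then $k_F\subset\bar\chi(\Gamma)$.
\item[(d)] If $F/K$ is ramified, then $\Gamma$ is unipotent.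
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A field factor $L$ of $K\Gamma_{\mathfrak m}$ is a quotient of $K[P]$, so it is generated by $p^t$-th roots of unity and embeds in $E$. The composite $K[P]\to L\to E$ is a character $\chi$, and $\bar\chi$ factors through $\Gamma_{\mathfrak m}$. Its image is a subring of a finite field, hence a field, so its kernel is $\mathfrak m$. Each $K\Gamma_{\mathfrak m}$ is nonzero and so has a field factor.

(b) This is where the comultiplication enters. For characters $\chi,\psi$ the identity $(\chi\psi)(\lambda)=\sum\chi(\lambda_{(1)})\psi(\lambda_{(2)})$ holds for $\lambda\in P$, hence for all $\lambda$ by linearity. As $\Delta(\Gamma)\subset\Gamma\otimes\Gamma$, the reduction $\overline{\chi\psi}$ depends only on $\bar\chi$ and $\bar\psi$. Therefore the characters with reduction $\bar\varepsilon$ are closed under products and form a subgroup $X_0$ of the finite character group, and $\bar\chi=\bar\psi$ implies $\overline{\chi\psi^{-1}}=\overline{\psi\psi^{-1}}=\bar\varepsilon$. Let $c$ be an integer with $\sigma(\zeta_{p^t})=\zeta_{p^t}^c$. The $K$-linear maps $\sigma\circ\chi$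 and $\chi^c$ agree on $P$, so $\overline{\chi^c}=\bar\sigma\circ\bar\chi=\bar\chi$ and $\chi^{c-1}\in X_0$. If $p\nmid c-1$, then $\chi$, whose order is a power of $p$, is a power of $\chi^{c-1}$ and lies in $X_0$, contrary to assumption. So $c\equiv1\bmod p$.

(c) Let $\kappa=\bar\chi(\Gamma)$. Every element of $\operatorname{Gal}(k_E/\kappa)$ is $\bar\sigma$ for some $\sigma$. By (b), $\sigma$ fixes $F$, so $\bar\sigma$ fixes $k_F$. Hence $k_F\subset\kappa$.

(d) Since $F/K$ is ramified, some $\sigma$ in the inertia group of $E/K$ moves $\zeta_p$. As $\bar\sigma=1$, part (b) forces $\bar\chi=\bar\varepsilon$ for all $\chi$. By (a), $\ker\bar\varepsilon=\Gamma^++\pi\Gamma$ is the only maximal ideal of $\Gamma$, and the maximal ideal of the Artinian local ring $\Gamma/\pi\Gamma$ is nilpotent.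
\end{proof}

\section{The ramified case: proof of Theorem~\ref{thm:B}}\label{sec:B}

We first extend Lemma~\ref{lem:chars}(d) to all $p$-groups, and then show that unipotence of $\Lambda_N$ reduces the Swan property for $\Lambda$ to Swan's theorem for $R[G/N]$.

\begin{proposition}\label{prop:unip}
If $K(\zeta_p)/K$ is ramified and $P$ is a $p$-group, every Hopf order $\Gamma$ in $K[P]$ is unipotent.
\end{proposition}

\begin{proof}
We use induction on $|P|$; for $P=1$ we have $\Gamma^+=0$. Let $P\neq1$ and let $Z\neq1$ be its center. By Lemma~\ref{lem:free}, $\Gamma_Z$ is a Hopf order in $K[Z]$, the image $\Gamma'$ of $\Gamma$ in $K[P/Z]$ is a Hopf order, and the kernel of $\Gamma\to\Gamma'$ is $I=\Gamma\Gamma_Z^+$. By Lemma~\ref{lem:chars}(d), $(\Gamma_Z^+)^n\subset\pi\Gamma_Z$ for some $n$; since $\Gamma_Z$ is central, $I^n=\Gamma(\Gamma_Z^+)^n\subset\pi\Gamma$. By induction $(\Gamma'^+)^m\subset\pi\Gamma'$ for some $m$, and $\Gamma^+$ maps into $\Gamma'^+$, so $(\Gamma^+)^m\subset\pi\Gamma+I$. Hence $(\Gamma^+)^{mn}\subset\pi\Gamma+I^n=\pi\Gamma$.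
\end{proof}

\begin{proposition}\label{prop:reduce}
Let $K$ and $G$ be arbitrary, let $\Lambda$ be a Hopf order in $K[G]$, and let $N$ be as in Lemma~\ref{lem:N}. If $\Lambda_N$ is unipotent, then $\Lambda$ has the Swan property.
\end{proposition}

\begin{proof}
Conjugation by $g\in G$ preserves $\Lambda$, $K[N]$ and $\varepsilon$, so $g\Lambda_N^+=\Lambda_N^+g$. Hence the ideal $J$ of Lemma~\ref{lem:N}(c) satisfies $J^n\subset\sum_g(\Lambda_N^+)^ng\subset\pi\Lambda$ for some $n$. Let $S$ be a simple $\Lambda$-module. The submodule $JS$ is not $S$, since otherwise $S=J^nS\subset\pi S=0$. So $JS=0$, and $S$ is a torsion module over $\Lambda/J=R[G/N]$. By Swan's theorem $[S]=0$ in $G_0(R[G/N])$. Restriction along $\Lambda\to R[G/N]$ is exact and induces $G_0(R[G/N])\to G_0(\Lambda)$, so $[S]=0$ in $G_0(\Lambda)$. Corollary~\ref{cor:criteria} finishes the proof.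
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $K(\zeta_p)/K$ be ramified. The group $N$ is a $p$-group by Lemma~\ref{lem:N}(a), so $\Lambda_N$ is unipotent by Proposition~\ref{prop:unip}, and Proposition~\ref{prop:reduce} applies. If $K(\zeta_p)/K$ is unramified, Theorem~\ref{thm:A}(1), applied to the non-abelian group of upper unitriangular $3\times3$ matrices over $\mathbb{F}_p$, gives a Hopf order without the Swan property.
\end{proof}

\begin{remark}
The condition can be read off from the ramification index $e_K$ of $K/\mathbb{Q}_p$: the extension $K(\zeta_p)/K$ is unramified if and only if $p-1$ divides $e_K$. If it is unramified, then $e_K$ is the ramification index of $K(\zeta_p)/\mathbb{Q}_p$, a multiple of the index $p-1$ of $\mathbb{Q}_p(\zeta_p)$. Conversely let $e_K=(p-1)m$ and $\varpi=\pi^m$. Dividing $\sum_{i=1}^p\binom pi(\zeta_p-1)^{i-1}=0$ by $\varpi^{p-1}$ shows that $(\zeta_p-1)/\varpi$ is a root of a monic polynomial over $R$ that reduces to $X^{p-1}+\bar u$, where $u=p/\varpi^{p-1}\in R^\times$. This reduction is separable, so the root generates an unramified extension. Thus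 the conjecture holds over $\mathbb{Q}_p$ for odd $p$, and over no finite extension of $\mathbb{Q}_2$.
\end{remark}

\begin{remark}
Let $\mathcal{G}=\operatorname{Spec}A$, a finite flat group scheme over $R$ with constant generic fiber $G$, whose representations are the $\Lambda$-modules. The indicator functions of the cosets of $N$ cut $A$ into its local factors. So in the connected--\'etale sequence $1\to\mathcal{G}^0\to\mathcal{G}\to\mathcal{G}^{\mathrm{et}}\to1$ of \cite{Tate}, we have $\mathcal{G}^0(K)=N$, the algebra of $\mathcal{G}^0$ is dual to $\Lambda_N$, and $\mathcal{G}^{\mathrm{et}}$ is the constant group $G/N$. Lemma~\ref{lem:N}(a) is then a case of the fact that an infinitesimal group scheme over $k$ has $p$-power order \cite[\S14.4]{Wat}, and Proposition~\ref{prop:reduce} says that $\Lambda$ has the Swan property whenever the special fiber $\mathcal{G}^0_k$ is unipotent.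
\end{remark}

\section{Nilpotent groups: proof of Theorem~\ref{thm:C}}\label{sec:C}

\emph{Necessity.} Suppose (i) and (ii) both fail. Then Theorem~\ref{thm:A} applies to $P$ and gives a Hopf order $\Gamma$ in $K[P]$ without the Swan property. The ring $\Gamma\otimes_RR[P']$ is a Hopf order in $K[G]=K[P]\otimes_KK[P']$. Since $|P'|\in R^\times$, it contains the central idempotent $|P'|^{-1}\sum_{g\in P'}g$, which cuts out a direct factor isomorphic to $\Gamma$. By Corollary~\ref{cor:criteria} it does not have the Swan property.

\emph{Sufficiency.} Under (i) this is Theorem~\ref{thm:B}. Assume (ii), and let $\Lambda$ be a Hopf order in $K[G]$. The plan is to reach commutative local orders, where Lemma~\ref{lem:comm} decides. We split off $P'$, replace $R[P']$ by unramified extensions of $R$, and then compare residue fields.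

\emph{Step 1: $\Lambda=\Lambda_P\otimes_RR[P']$.} The $p$-subgroup $N$ of Lemma~\ref{lem:N} has trivial image in $P'$, so $N\le P$. Lemma~\ref{lem:N}(b) with $H=P$ and $\mathcal{T}=P'$ gives $\Lambda=\bigoplus_{g\in P'}\Lambda_Pg$.

\emph{Step 2: reduction to $G=P$.} By Maschke's theorem $k[P']$ is semisimple, and finite division rings are fields, so $k[P']\cong\prod_jM_{n_j}(k_j)$ with finite fields $k_j\supset k$. Let $\bar e_j$ be the matrix unit $E_{11}$ of the $j$-th factor. Since $\Omega=R[P']$ is $\pi$-adically complete, the $\bar e_j$ lift to orthogonal idempotents $e_j\in\Omega$; put $e=\sum e_j$. The $R$-submodule $\Omega e\Omega$ maps onto $k[P']$, so $\Omega e\Omega=\Omega$ by Nakayama's lemma. Each $e_i\Omega e_j$ is an $R$-direct summand of $\Omega$ with reduction $\bar e_ik[P']\bar e_j$. For $i\neq j$ this is $0$, so $e_i\Omega e_j=0$. For $i=j$ it is $k_j=k[\bar x]$ for some $\bar x$, so $R_j=e_j\Omega e_j$ equals $R[x]$ for a lift $x$ and is commutative. It is $R$-free and $R_j/\pi R_j$ is a field, so each nonzero element is a unit times a power of $\pi$. Thus $R_j$ is the valuation ring of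 a finite unramified extension $K_j/K$.

It follows that $\Lambda e\Lambda=\Lambda$ and $e\Lambda e=\prod_j\Lambda_P\otimes_RR_j$. Recall the basic case of Morita equivalence: if $e$ is an idempotent with $\Lambda e\Lambda=\Lambda$, then $M\mapsto eM$ is an equivalence from $\Lambda$-modules to $e\Lambda e$-modules that preserves finite generation. So $G_0(\Lambda)\cong G_0(e\Lambda e)$, and torsion modules correspond to torsion modules. By Corollary~\ref{cor:criteria} it suffices to show that each $\Lambda_P\otimes_RR_j$ has the Swan property. This ring is a Hopf $R_j$-order in $K_j[P]$, and extension of scalars from $R$ to $K$ or from $R_j$ to $K_j$ is the same operation, namely inverting $\pi$. Condition (ii) passes to $K_j$. Indeed, let $F=K(\zeta_p)$ and $E=K(\zeta_{p^t})$, and write $e(\,\cdot\,)$ for ramification indices. As $FK_j/F$ is unramified and $E/F$ is totally ramified,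
\[
e(EK_j/FK_j)=e(EK_j/F)\ \ge\ e(E/F)=[E:F]\ \ge\ [EK_j:FK_j],
\]
so $EK_j/FK_j$ is totally ramified.

\emph{Step 3: the case $G=P$.} Let $\Gamma$ be a Hopf order in $K[P]$, with $P$ abelian and $k_E=k_F$. We apply Lemma~\ref{lem:comm} to each local factor $\Gamma_{\mathfrak m}$ and exhibit a field factor of $K\Gamma_{\mathfrak m}$ with the same residue field as $\Gamma_{\mathfrak m}$; then $d=1$. If $\mathfrak m=\ker\bar\varepsilon$, the residue field is $k$, and $\varepsilon$ factors through $K\Gamma_{\mathfrak m}$, which therefore has $K$ as a field factor. Otherwise take any field factor. By Lemma~\ref{lem:chars}(a) it is $L=\chi(K[P])\subset E$ with $\ker\bar\chi=\mathfrak m$, and $\bar\chi\neq\bar\varepsilon$. By Lemma~\ref{lem:chars}(c),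
\[
k_F\subset\bar\chi(\Gamma)\subset k_L\subset k_E=k_F,
\]
so $\Gamma/\mathfrak m\cong\bar\chi(\Gamma)$ equals $k_L$. All factors $\Gamma_{\mathfrak m}$ have the Swan property, and so does $\Gamma$. \qed

\medskip
The Hopf structure guarantees only that the residue field of a nontrivial local factor contains $k_F$. The equality $k_E=k_F$ closes the gap, and case (2) of Theorem~\ref{thm:A} is the situation in which the gap stays open.

\section{Abelian Sylow subgroups: proof of Theorem~\ref{thm:D}}\label{sec:D}

We reduce to nilpotent subgroups by induction of modules. A group is \emph{elementary} if it is the direct product of an $\ell$-group, for some prime $\ell$, and a cyclic group of order prime to $\ell$; such a group is nilpotent. Brauer's induction theorem states that every character of $G$ is a $\mathbb{Z}$-linear combination of characters induced from characters of degree one of elementary subgroups. For the trivial character this reads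
\begin{equation}\label{eq:brauer}
1=\sum_in_i\operatorname{Ind}_{H_i}^G\chi_i,\qquad n_i\in\mathbb{Z},
\end{equation}
with $H_i$ elementary and $\chi_i$ of degree one. The values of the $\chi_i$ are $e$-th roots of unity, so \eqref{eq:brauer} is an identity of functions $G\to\mathbb{Q}(\zeta_e)$. Since $\zeta_e\in K$, we may regard each $\chi_i$ as a homomorphism $H_i\to K^\times$. In characteristic $0$ a module is determined by its character, so \eqref{eq:brauer} becomes an identity in $G_0(K[G])$.

We would like to multiply \eqref{eq:brauer} by the class of a simple $\Lambda$-module $S$. Two points need care. Induction and tensor products must be available for $\Lambda$, and the identity is known only over $K$, while lifting it to $G_0(\Lambda)$ is ambiguous up to the very kernel we want to compute.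

For $\Lambda$-modules $M,M'$, make $M\otimes_RM'$ a $\Lambda$-module by $\lambda(m\otimes m')=\sum\lambda_{(1)}m\otimes\lambda_{(2)}m'$. If $R$ carries the action through $\varepsilon$, then $R\otimes_RM\cong M$. For $H\le G$ let $\operatorname{Ind}=\Lambda\otimes_{\Lambda_H}-$. By Lemma~\ref{lem:free}(a) this functor is exact, so it induces $G_0(\Lambda_H)\to G_0(\Lambda)$; it sends $R$-free modules to $R$-free modules; and $K\operatorname{Ind}(L)=K[G]\otimes_{K[H]}KL$ is the usual induced representation.

\begin{lemma}\label{lem:proj}
For a $\Lambda_H$-module $L$ and a $\Lambda$-module $M$ there is an isomorphism of $\Lambda$-modules $\operatorname{Ind}(L\otimes_RM)\cong\operatorname{Ind}(L)\otimes_RM$.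
\end{lemma}

\begin{proof}
Define
\[
\Phi\bigl(\lambda\otimes(l\otimes m)\bigr)=\sum(\lambda_{(1)}\otimes l)\otimes\lambda_{(2)}m,\qquad
\Psi\bigl((\lambda\otimes l)\otimes m\bigr)=\sum\lambda_{(1)}\otimes\bigl(l\otimes\iota(\lambda_{(2)})m\bigr).
\]
We use the antipode identities $\sum a_{(1)}\iota(a_{(2)})=\varepsilon(a)=\sum\iota(a_{(1)})a_{(2)}$. Let $h\in\Lambda_H$, so that $\Delta(h)\in\Lambda_H\otimes\Lambda_H$. Both $\lambda h\otimes(l\otimes m)$ and $\lambda\otimes h(l\otimes m)$ are sent by $\Phi$ to $\sum(\lambda_{(1)}\otimes h_{(1)}l)\otimes\lambda_{(2)}h_{(2)}m$, so $\Phi$ is well defined, and it is $\Lambda$-linear because $\Delta$ is multiplicative. For $\Psi$, note that for any $m'\in M$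
\[
\sum h_{(1)}\bigl(l\otimes\iota(h_{(2)})m'\bigr)=\sum h_{(1)}l\otimes h_{(2)}\iota(h_{(3)})m'=hl\otimes m'.
\]
The element $(\lambda h\otimes l)\otimes m$ is sent to $\sum\lambda_{(1)}h_{(1)}\otimes(l\otimes\iota(h_{(2)})\iota(\lambda_{(2)})m)$, which by this identity equals $\sum\lambda_{(1)}\otimes(hl\otimes\iota(\lambda_{(2)})m)$, the image of $(\lambda\otimes hl)\otimes m$. Finally
\[
\Phi\Psi\bigl((\lambda\otimes l)\otimes m\bigr)=\sum(\lambda_{(1)}\otimes l)\otimes\lambda_{(2)}\iota(\lambda_{(3)})m=(\lambda\otimes l)\otimes m,
\]
\[
\Psi\Phi\bigl(\lambda\otimes(l\otimes m)\bigr)=\sum\lambda_{(1)}\otimes\bigl(l\otimes\iota(\lambda_{(2)})\lambda_{(3)}m\bigr)=\lambda\otimes(l\otimes m).\qedhere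
\]
\end{proof}

The ambiguity in lifting disappears after tensoring with $S$, because only the reduction of a lattice modulo $\pi$ is seen.

\begin{lemma}\label{lem:tensor}
Let $M_1,M_2$ be $R$-free $\Lambda$-modules with $KM_1\cong KM_2$, and let $S$ be a simple $\Lambda$-module. Then $[M_1\otimes_RS]=[M_2\otimes_RS]$ in $T(\Lambda)$.
\end{lemma}

\begin{proof}
View $M_1,M_2$ as lattices in one $K[G]$-module. By \eqref{eq:indep} with $\alpha=\pi$, the modules $M_1/\pi M_1$ and $M_2/\pi M_2$ have the same composition factors. Since $\pi S=0$, we have $M_i\otimes_RS=(M_i/\pi M_i)\otimes_kS$, and $-\otimes_kS$ is exact on $\Lambda/\pi\Lambda$-modules.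
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
First, $\Lambda_H$ has the Swan property for every elementary subgroup $H$. Write $H=P_H\times P_H'$ with $P_H$ a $p$-group and $p\nmid|P_H'|$. The group $P_H$ lies in a Sylow $p$-subgroup of $G$, so it is abelian. If $P_H\neq1$ has exponent $p^s$, then $p^s\mid e$ and $\zeta_{p^s}\in K$, so $K(\zeta_{p^s})/K(\zeta_p)$ is trivial and condition (ii) of Theorem~\ref{thm:C} holds. If $P_H=1$, then $\Lambda_H=R[H]$ by Lemma~\ref{lem:N}, and Swan's theorem applies.

In \eqref{eq:brauer}, the algebra map $\chi_i\colon K[H_i]\to K$ sends $\Lambda_{H_i}$ into $R$ by integrality. Let $L_i$ be $R$ with $\Lambda_{H_i}$ acting through $\chi_i$, and put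
\[
M_1=\bigoplus_{n_i>0}\operatorname{Ind}(L_i)^{n_i},\qquad M_2=R\oplus\bigoplus_{n_i<0}\operatorname{Ind}(L_i)^{-n_i}.
\]
These modules are $R$-free, and $KM_1\cong KM_2$ by \eqref{eq:brauer}. Let $S$ be a simple $\Lambda$-module. Lemmas~\ref{lem:tensor} and~\ref{lem:proj} give, in $G_0(\Lambda)$,
\[
[S]=\sum_in_i\,[\operatorname{Ind}(L_i)\otimes_RS]=\sum_in_i\,[\operatorname{Ind}(L_i\otimes_RS)].
\]
Each $L_i\otimes_RS$ is a torsion $\Lambda_{H_i}$-module, so its class in $G_0(\Lambda_{H_i})$ is zero by Corollary~\ref{cor:criteria}. Applying $\operatorname{Ind}\colon G_0(\Lambda_{H_i})\to G_0(\Lambda)$ gives $[S]=0$, and Corollary~\ref{cor:criteria} shows that $\Lambda$ has the Swan property.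
\end{proof}

\begin{thebibliography}{9}

\bibitem{CNT}
Philippe Cassou-Nogu\`es and Martin J. Taylor, \emph{On the Quadratic Structure of Torsors over Affine Group Schemes}, arXiv:2509.04978 (2025).

\bibitem{NZ}
Nichols and Zoeller, Amer. J. Math. 111 (1989).

\bibitem{Tate}
Tate, \emph{Finite flat group schemes}, in: Modular Forms and Fermat's Last Theorem.

\bibitem{Wat}
Waterhouse, \emph{Introduction to Affine Group Schemes}.

\end{thebibliography}
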